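\title{A periodic unstable algebra that is not the cohomology of a space}

\begin{abstract}
We show that no space has mod $2$ cohomology ring $\mathbb{F}_2[y_4,y_8,y_{12},x_{16}]/(y_iy_j)$ with $\mathrm{Sq}^i x=xy_i$, $\mathrm{Sq}^4y_8=y_{12}$ and $\mathrm{Sq}^8y_{12}=xy_4$, which answers a question of Harper and Kennard. The algebra belongs to a family $A_{d,n}$ of unstable algebras, indexed by powers of two $d\ge2$ and $n\ge1$, and we show that $A_{d,n}$ is the cohomology of a space if and only if $dn\le4$. Lannes' theory gives an action of $B\mathbb{Z}/2$ on a space with the given cohomology; the homotopy quotient lies over $K(\mathbb{Z}/2,2)$, its cohomology can be computed, and it is incompatible with the Steenrod squares.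
\end{abstract}

\section{Introduction}

Throughout, $H^*$ is cohomology with coefficients in $\mathbb{F}_2=\mathbb{Z}/2$, and $\mathrm{Sq}=\sum_{i\ge0}\mathrm{Sq}^i$ is the total Steenrod square. The following question is posed by Harper and Kennard \cite{HK}.

\medskip
\noindent\textbf{Question.} \emph{Is there a space $X$ such that
\[
H^*(X)\cong\mathbb{F}_2[y_4,y_8,y_{12},x]/(y_4^2,\ y_4y_8,\ y_4y_{12},\ y_8^2,\ y_8y_{12},\ y_{12}^2),\qquad |y_i|=i,\quad |x|=16,
\]
with $\mathrm{Sq}^ix=xy_i$ for $i\in\{4,8,12\}$, $\mathrm{Sq}^4y_8=y_{12}$ and $\mathrm{Sq}^8y_{12}=xy_4$?}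

\begin{theorem}\label{thm:A}
No such space exists.
\end{theorem}

The ring has the basis $x^l$, $x^ly_4$, $x^ly_8$, $x^ly_{12}$ ($l\ge0$). It has one nonzero class in each degree divisible by $4$, like $H^*(\mathbb{HP}^\infty)$, but the class whose multiplication makes it periodic lies in degree $16$. The formula $\mathrm{Sq}\,x=x(1+y_4+y_8+y_{12}+x)$ is the one satisfied by the top Stiefel--Whitney class of a vector bundle, because $\mathrm{Sq}\prod t_j=\prod t_j\cdot\prod(1+t_j)$ for classes $t_j$ of degree $1$. The Adem relations, the Cartan formula and the instability conditions give no obstruction: the ring with these squares embeds in $H^*(\mathbb{HP}^\infty\times S^4)$ (Proposition~\ref{prop:A44}). The embedding places it in a family.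

Let $d=2^m$ with $m\ge1$ and $n=2^k$ with $k\ge0$. Put
\[
M=\mathbb{F}_2[s]\otimes\mathbb{F}_2[\sigma]/(\sigma^2),\qquad |s|=|\sigma|=d,\qquad \mathrm{Sq}\,s=s+s^2,\qquad \mathrm{Sq}\,\sigma=\sigma,
\]
and let $A_{d,n}\subset M$ be the unstable subalgebra generated by
\[
x=s^n+\sigma s^{n-1}\qquad\text{and}\qquad y_{id}=\sigma s^{i-1}\quad(1\le i\le n-1).
\]
It has one nonzero class in each degree divisible by $d$ and is periodic with period $|x|=dn$. The algebra of the Question is $A_{4,4}$. For $n=1$ we get a polynomial algebra on one class of degree $d$, realized by $\mathbb{CP}^\infty$ and $\mathbb{HP}^\infty$ when $d=2,4$. The first algebra with a class $y$, namely $A_{2,2}$, is also realized, with $y_2$ and $x$ the Chern classes of a complex $2$-plane bundle. One might guess from this that the classes $y_{id}$ make room for longer periods. They do not.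

\begin{theorem}\label{thm:B}
Let $d=2^m$ with $m\ge1$ and $n=2^k$ with $k\ge0$. There is a space $X$ with $H^*(X)\cong A_{d,n}$, as algebras with Steenrod squares, if and only if $dn\le4$.
\end{theorem}

For $d=4$ this says that among $n=1,2,4,8,\dots$ only $n=1$ is realizable.

Section~\ref{sec:model} shows the method on polynomial algebras with one generator. Section~\ref{sec:alg} describes $A_{d,n}$ and realizes it for $dn\le4$. Assuming $H^*(X)\cong A_{d,n}$, Section~\ref{sec:lannes} constructs an action of $B\mathbb{Z}/2$ on a space with the cohomology of $X$, and Section~\ref{sec:ss} computes the cohomology of the homotopy quotient $Y$. The contradiction is then reached in two ways: for $A_{4,4}$ by a computation with $\mathrm{Sq}^2$ (Section~\ref{sec:A}), and for all $dn\ge8$ by bounding the Krull dimension of $H^*(Y)$ from both sides (Section~\ref{sec:B}).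

\section{The method for one polynomial generator}\label{sec:model}

Let $\Gamma$ be a topological group with a central subgroup $\mathbb{Z}/2$. Multiplication $\mathbb{Z}/2\times\Gamma\to\Gamma$ is a homomorphism, so $B\mathbb{Z}/2$ acts on $B\Gamma$, and there is a fibration $B\Gamma\to B(\Gamma/(\mathbb{Z}/2))\to K(\mathbb{Z}/2,2)$. For $\Gamma=S^3$ this passes from $\mathbb{HP}^\infty$ to $BSO(3)$, with cohomology $\mathbb{F}_2[w_2,w_3]$. The proof performs the same construction when no group is given. Its merit is that the quotient has a class in degree $2$, on which the smallest squares act nontrivially, whereas on $A_{4,4}$ the operations $\mathrm{Sq}^1$ and $\mathrm{Sq}^2$ vanish and carry no information.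

Let $\iota_2$ be the fundamental class of $K(\mathbb{Z}/2,2)$ and put
\[
u_0=\iota_2,\qquad u_{i+1}=\mathrm{Sq}^{2^i}u_i,\qquad |u_i|=2^i+1,
\]
so that $u_0,\dots,u_4$ have degrees $2,3,5,9,17$. For a space over $K(\mathbb{Z}/2,2)$ the same symbols denote the pulled back classes. The Adem relations $\mathrm{Sq}^1\mathrm{Sq}^1=0$ and $\mathrm{Sq}^1\mathrm{Sq}^{2a}=\mathrm{Sq}^{2a+1}$, with $\mathrm{Sq}^{|u|}u=u^2$, give
\begin{equation}\label{eq:sq1}
\mathrm{Sq}^1u_0=u_1,\qquad \mathrm{Sq}^1u_1=0,\qquad \mathrm{Sq}^1u_{i+1}=\mathrm{Sq}^{2^i+1}u_i=u_i^2\quad(i\ge1).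
\end{equation}

Suppose $H^*(X)\cong A_{d,1}=\mathbb{F}_2[x]$ with $|x|=d=2^m$. Sections~\ref{sec:lannes} and~\ref{sec:ss} produce a space $Y$ over $K(\mathbb{Z}/2,2)$ with
\[
H^*(Y)=\mathbb{F}_2[u_0,\dots,u_{m-1}]
\]
(Propositions~\ref{prop:E2} and~\ref{prop:diff}). The class $u_m$ still exists in $H^*(Y)$, so it must be a polynomial in $u_0,\dots,u_{m-1}$, and we test this against \eqref{eq:sq1}.

For $m=1$ we have $u_1=0$, which is consistent. For $m=2$ we have $H^5(Y)=\langle u_0u_1\rangle$ and $\mathrm{Sq}^1(u_0u_1)=u_1^2=\mathrm{Sq}^1u_2$, so $u_2=u_0u_1$; this is the relation $\mathrm{Sq}^2w_3=w_2w_3$ in $BSO(3)$. For $m=3$ we have $H^9(Y)=\langle u_0^2u_2,\ u_0^3u_1,\ u_1^3\rangle$, and since $\mathrm{Sq}^1$ is a derivation,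
\[
\mathrm{Sq}^1(u_0^2u_2)=u_0^2u_1^2,\qquad \mathrm{Sq}^1(u_0^3u_1)=u_0^2u_1^2,\qquad \mathrm{Sq}^1(u_1^3)=0 .
\]
No element of $H^9(Y)$ has $\mathrm{Sq}^1$ equal to $u_2^2=\mathrm{Sq}^1u_3$, so $X$ does not exist. The same argument works for every $m\ge3$: the values $u_1,0,u_1^2,\dots,u_{m-2}^2$ of $\mathrm{Sq}^1$ on the generators lie in the ideal $(u_0,\dots,u_{m-2})$, hence so does the whole image of $\mathrm{Sq}^1$, but $\mathrm{Sq}^1u_m=u_{m-1}^2$ does not. For $m=2$ the value $\mathrm{Sq}^1u_0=u_1$ lies outside the ideal $(u_0)$, which is how $\mathbb{HP}^\infty$ escapes.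

The classes $y_{id}$ enlarge $H^*(Y)$. For $A_{4,4}$ it contains $\mathbb{F}_2[u_0,\dots,u_3]$, but $u_4$ is not in this subring, and $\mathrm{Sq}^1u_4=u_3^2$ is no longer a contradiction. It remains true that $H^*(Y)$ is a finite module over $\mathbb{F}_2[u_0,\dots,u_3]$, and both endings of the proof exploit this.

\section{The algebras $A_{d,n}$}\label{sec:alg}

An \emph{unstable module} is a graded module $U$ over the mod $2$ Steenrod algebra with $\mathrm{Sq}^iu=0$ for $i>|u|$. An \emph{unstable algebra} is an unstable module with a commutative unital product such that $\mathrm{Sq}$ is a ring map (the Cartan formula) and $\mathrm{Sq}^{|a|}a=a^2$. The categories are denoted $\mathcal{U}$ and $\mathcal{K}$, and $H^*(X)\in\mathcal{K}$ for every space $X$. The suspension $\Sigma^eU$ is $U$ with degrees raised by $e$ and the same squares. For $K\in\mathcal{K}$, an \emph{unstable $K$-module} is an unstable module $U$ with a $K$-module structure $K\otimes U\to U$ that is a map in $\mathcal{U}$.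

Let $H=H^*(B\mathbb{Z}/2)=\mathbb{F}_2[v]$, $|v|=1$, with augmentation $\epsilon(v)=0$. It is a Hopf algebra with $\Delta v=v\otimes1+1\otimes v$. A \emph{comodule} is a graded vector space $C$ with a degree-preserving map $\psi:C\to H\otimes C$ such that $(\epsilon\otimes1)\psi=\mathrm{id}$ and $(\Delta\otimes1)\psi=(1\otimes\psi)\psi$; this is the structure on the cohomology of a space with an action of $B\mathbb{Z}/2$. Put $H(j)=\mathbb{F}_2[v^{2^j}]$. Since $\mathrm{Sq}\,v^{2^j}=v^{2^j}+v^{2^{j+1}}$ and $\Delta v^{2^j}=v^{2^j}\otimes1+1\otimes v^{2^j}$, it is an unstable subalgebra and a subcomodule of $H$. All computations below reduce to $H$ by exact sequences that respect both structures.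

\begin{lemma}\label{lem:Hj}
Let $j\ge0$ and $e=2^j$. The map $v^{2el}\mapsto0$, $v^{e(2l+1)}\mapsto\Sigma^ev^{2el}$ gives a sequence
\[
0\to H(j+1)\to H(j)\to\Sigma^eH(j+1)\to0
\]
that is exact as a sequence of unstable $H(j+1)$-modules and as a sequence of comodules.
\end{lemma}

\begin{proof}
Exactness and $H(j+1)$-linearity hold by definition. Modulo $H(j+1)$,
\[
\mathrm{Sq}\,v^{e(2l+1)}=v^{e(2l+1)}(1+v^e)(1+v^{2e})^l\equiv v^e\cdot v^{2el}(1+v^{2e})^l=v^e\,\mathrm{Sq}\,v^{2el}.
\]
With $a=v\otimes1$ and $b=1\otimes v$, modulo $H\otimes H(j+1)$,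
\[
\Delta v^{e(2l+1)}=(a^e+b^e)(a^{2e}+b^{2e})^l\equiv b^e\,\Delta v^{2el}.\qedhere
\]
\end{proof}

Fix $d=2^m$ and $n=2^k$, and put $\kappa=m+k$, so $dn=2^\kappa$. Identify $s$ with $v^d$, so that $M=H(m)\otimes H^*(S^d)$ is an unstable algebra. The ring map
\[
\lambda:M\to H\otimes M,\qquad s\mapsto v^d\otimes1+1\otimes s,\qquad\sigma\mapsto1\otimes\sigma
\]
makes $M$ a comodule. The ideal $\sigma M$ is isomorphic to $\Sigma^dH(m)$ as an unstable $M$-module and as a comodule, and the projection $M\to M/\sigma M=H(m)$ respects both structures. Put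
\[
A=A_{d,n},\qquad L=H(\kappa),\qquad N=\langle\sigma s^j:\ j\not\equiv n-1 \bmod n\rangle .
\]

\begin{lemma}\label{lem:A}
\begin{enumerate}
\item[(a)] The ring generated by $x$ and the $y_{id}$ is $\mathbb{F}_2[y_d,\dots,y_{(n-1)d},x]/(y_{id}y_{jd})$. It has one nonzero class in each degree divisible by $d$, and it is closed under the squares, so it equals $A$.
\item[(b)] $\lambda(A)\subset H\otimes A$, and
\[
\mathrm{Sq}\,x=x+x^2+\sum_{i=1}^{n-1}xy_{id},\qquad \lambda(x)=1\otimes x+v^{dn}\otimes1+\sum_{i=1}^{n-1}v^{id}\otimes y_{(n-i)d}.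
\]
\item[(c)] $N=A\cap\sigma M$, and there are sequences
\[
0\to N\to A\to L\to0,\qquad 0\to N\to\sigma M\to\Sigma^{dn}L\to0,
\]
exact as sequences of unstable $A$-modules and of comodules. The map $A\to L$ sends $x$ to $v^{dn}$, $A$ acts on $L$ through it, and $\sigma s^{n-1+nl}\mapsto\Sigma^{dn}v^{dnl}$.
\end{enumerate}
\end{lemma}

\begin{proof}
Let $A'$ be the ring in (a). As $\sigma^2=0$, we have $y_{id}y_{jd}=0$, $x^l=s^{nl}+l\sigma s^{nl-1}$ and $x^ly_{id}=\sigma s^{nl+i-1}$. These elements are nonzero, one in each degree divisible by $d$. This gives the presentation, and it shows that $A'\cap\sigma M=N$ and that $M\to H(m)$ maps $A'$ onto $\mathbb{F}_2[s^n]=L$ with kernel $N$.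

Write $j=j_0+nl$ with $0\le j_0<n$. In $H\otimes M$ write $w=v^d\otimes1$ and $s,\sigma$ for $1\otimes s$, $1\otimes\sigma$. Since $n$ is a power of $2$,
\[
\mathrm{Sq}(\sigma s^j)=\sigma s^{j_0}(1+s)^{j_0}\cdot s^{nl}(1+s^n)^l,\qquad \lambda(\sigma s^j)=\sigma(s+w)^{j_0}\cdot(s^n+w^n)^l .
\]
The second factors involve only powers of $s^n$. In the first formula, the term $\binom{j_0}{i}\sigma s^{j_0+i}$ has $j_0+i\le2n-2$, so its exponent is $\equiv n-1$ only for $i=n-1-j_0$. The binary digits of this $i$ are complementary to those of $j_0$, while $\binom{j_0}{i}$ is odd only if every binary digit of $i$ is at most the corresponding digit of $j_0$ (Lucas' theorem). Hence $i=0$ and $j_0=n-1$. In the second formula, the exponents of $s$ in $(s+w)^{j_0}$ are at most $j_0$, and $n-1$ occurs only in the term $s^{n-1}$ for $j_0=n-1$. So $N$ is an unstable submodule and a subcomodule, and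
\[
\mathrm{Sq}(\sigma s^{n-1+nl})\equiv\sigma s^{n-1}\,\mathrm{Sq}(s^{nl})\bmod N,\qquad\lambda(\sigma s^{n-1+nl})\equiv\sigma s^{n-1}\lambda(s^{nl})\bmod H\otimes N .
\]
On $\sigma M$ the $y_{id}$ act by $0$ and $x$ acts as $s^n$. This gives the second sequence in (c).

All $\binom{n-1}{i}$ are odd, so $\mathrm{Sq}\,x=s^n+s^{2n}+\sum_{i=0}^{n-1}\sigma s^{n-1+i}$ and $\lambda(x)=s^n+w^n+\sum_{i=0}^{n-1}w^i\sigma s^{n-1-i}$, which are the formulas in (b). As $\mathrm{Sq}$ and $\lambda$ are ring maps and $y_{id}\in N$, the ring $A'$ is closed under both. Hence $A'=A$, and the first sequence in (c) is the restriction of $M\to H(m)$.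
\end{proof}

The lemma needs $n$ to be a power of $2$. For $n=3$ we have $\mathrm{Sq}^d(\sigma s)=\sigma s^2$, while the only nonzero class of degree $3d$ in the ring $A'$ is $s^3+\sigma s^2$.

\begin{proposition}\label{prop:A44}
If $X$ is as in the Question, then $H^*(X)\cong A_{4,4}$ in $\mathcal{K}$.
\end{proposition}

\begin{proof}
By Lemma~\ref{lem:A}(a), matching the generators gives a ring isomorphism, and it suffices to compare total squares on generators. In $H^*(X)$ all degrees are divisible by $4$, so $\mathrm{Sq}^i=0$ unless $4\mid i$. Also $\mathrm{Sq}^iy_i=y_i^2=0$, and the Adem relation $\mathrm{Sq}^4\mathrm{Sq}^4=\mathrm{Sq}^7\mathrm{Sq}^1+\mathrm{Sq}^6\mathrm{Sq}^2$ gives $\mathrm{Sq}^4y_{12}=\mathrm{Sq}^4\mathrm{Sq}^4y_8=0$. Therefore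
\[
\mathrm{Sq}\,y_4=y_4,\quad \mathrm{Sq}\,y_8=y_8+y_{12},\quad \mathrm{Sq}\,y_{12}=y_{12}+xy_4,\quad \mathrm{Sq}\,x=x(1+y_4+y_8+y_{12}+x).
\]
In $A_{4,4}$ we have $\mathrm{Sq}\,\sigma=\sigma$, $\mathrm{Sq}(\sigma s)=\sigma s+\sigma s^2$, $\mathrm{Sq}(\sigma s^2)=\sigma s^2+\sigma s^4$ with $\sigma s^4=xy_4$, and $\mathrm{Sq}\,x$ is given by Lemma~\ref{lem:A}(b).
\end{proof}

\begin{proposition}\label{prop:exist}
If $dn\le4$, then $A_{d,n}\cong H^*(X)$ for some space $X$.
\end{proposition}

\begin{proof}
The cases are $(d,n)=(2,1),(4,1),(2,2)$. The algebra $A_{d,1}$ is $\mathbb{F}_2[x]$ with $\mathrm{Sq}\,x=x+x^2$, which is $H^*(\mathbb{CP}^\infty)$ for $d=2$ and $H^*(\mathbb{HP}^\infty)$ for $d=4$. The algebra $A_{2,2}$ is $\mathbb{F}_2[y_2,x]/(y_2^2)$ with $|x|=4$, $\mathrm{Sq}\,y_2=y_2$ and $\mathrm{Sq}\,x=x+xy_2+x^2$. Let $X$ be the pullback of the fibration $B\det:BU(2)\to BU(1)$, with fiber $BSU(2)$, along $S^2\subset\mathbb{CP}^\infty=BU(1)$. The Serre spectral sequence has $E_2=H^*(S^2)\otimes\mathbb{F}_2[c_2]$ in even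 degrees, so it collapses. Let $y_2$ and $x$ be the images of $c_1$ and $c_2$. Then $y_2$ is pulled back from the generator of $H^2(S^2)$, so $y_2^2=0$, and $x$ restricts to the generator on the fiber, so $x^l$, $x^ly_2$ form a basis. Odd squares vanish, and $\mathrm{Sq}^2c_2=c_1c_2$ by the splitting principle: $\mathrm{Sq}^2(t_1t_2)=(t_1+t_2)t_1t_2$ for $|t_1|=|t_2|=2$.
\end{proof}

\section{Lannes' functor and the action of $B\mathbb{Z}/2$}\label{sec:lannes}

A space $X$ carries no evident action of $B\mathbb{Z}/2$, but the mapping space $\mathrm{Map}(B\mathbb{Z}/2,X)$ does, by translation in the source. We need a component of it that has the cohomology of $X$, and Lannes' functor computes the cohomology of the components.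

\subsection*{Facts used}
The functor $T:\mathcal{U}\to\mathcal{U}$ is left adjoint to $H\otimes-$. Let $\eta:U\to H\otimes TU$ be the unit of the adjunction. We use the following \cite{Lannes,Schwartz}.
\begin{enumerate}
\item[(T1)] $T$ is exact, $T\mathbb{F}_2=\mathbb{F}_2$, and the natural maps $T\Sigma U\to\Sigma TU$ and $T(U\otimes W)\to TU\otimes TW$, adjoint to $\Sigma\eta$ and to $\eta\otimes\eta$ followed by the product of $H$, are isomorphisms.
\item[(T2)] $T$ maps $\mathcal{K}$ to $\mathcal{K}$, and $\mathrm{Hom}_{\mathcal{K}}(TK,B)=\mathrm{Hom}_{\mathcal{K}}(K,H\otimes B)$.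
\item[(T3)] The degree $0$ part $T^0K$ is a Boolean algebra whose ring maps to $\mathbb{F}_2$ correspond to the elements of $\mathrm{Hom}_{\mathcal{K}}(K,H)$. If this set is finite, $T^0K=\prod_\varphi\mathbb{F}_2e_\varphi$. For an unstable $K$-module $U$, $TU$ is a $TK$-module, so $TU=\prod_\varphi T_\varphi U$ with $T_\varphi U=e_\varphi TU$, and each $T_\varphi$ is exact.
\item[(T4)] $\mathrm{Hom}_{\mathcal{K}}(H,H)=\{\varphi_0,\varphi_1\}$ with $\varphi_a(v)=av$, and $T_{\varphi_a}H\cong H$ in such a way that the unit $H\to H\otimes T_{\varphi_a}H$ becomes $v\mapsto av\otimes1+1\otimes v$.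
\end{enumerate}
Let $\eta_\varphi:U\to H\otimes T_\varphi U$ be the component of the unit and $\gamma_\varphi=(\epsilon\otimes1)\eta_\varphi:U\to T_\varphi U$. Both are natural in $U$, and by (T1) they commute with suspension. If $f:K\to K'$ induces a bijection on $\mathrm{Hom}_{\mathcal{K}}(-,H)$, then $Tf(e_{\psi f})=e_\psi$, because the value of $Tf(e_{\psi f})$ at $\psi'$ is the value of $e_{\psi f}$ at $\psi'f$. So for an unstable $K'$-module the splitting is the same over $K$ and over $K'$.

On the topological side, spaces are simplicial sets, and we use two results.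
\begin{enumerate}
\item[(BK)] \cite[VII.3.2]{BK} If $X$ is connected and $H_1(X;\mathbb{F}_2)=0$, then $X$ is $\mathbb{F}_2$-good and its $\mathbb{F}_2$-completion is simply connected. Here good means that the map to the completion is an isomorphism on mod $2$ homology; the completion of a good space is $\mathbb{F}_2$-complete.
\item[(L)] \cite[\S3]{Lannes} Let $X$ be simply connected and $\mathbb{F}_2$-complete with $H^*(X)$ of finite type. Then $[B\mathbb{Z}/2,X]\to\mathrm{Hom}_{\mathcal{K}}(H^*(X),H)$ is bijective. If moreover $TH^*(X)$ is of finite type and zero in degree $1$, then the map $TH^*(X)\to H^*\mathrm{Map}(B\mathbb{Z}/2,X)$ adjoint to the map induced by evaluation is an isomorphism.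
\end{enumerate}

\subsection*{The functor $T$ on $A$}
Let $K$ be one of $H(j)$, $M$, $A$. A map $K\to H$ in $\mathcal{K}$ kills nilpotent elements, so it is determined by the image of $v^{2^j}$, $s$ or $x$, which is $0$ or the nonzero class of that degree. Both values occur, by composing $\varphi_a$ with $H(j)\subset H$, $M\to H(m)\subset H$ or $A\to L\subset H$. So $\mathrm{Hom}_{\mathcal{K}}(K,H)$ has two elements, again called $\varphi_0,\varphi_1$, and the maps $H(j+1)\subset H(j)$, $M\to H(m)$, $A\subset M$, $A\to L$ match them. By the remark after (T4), the functors $T_a=T_{\varphi_a}$ and the maps $\eta_a$, $\gamma_a$ do not depend on which of these rings is regarded as acting.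

\begin{proposition}\label{prop:T}
For $a=0,1$ the map $\gamma_a:A\to T_aA$ is an isomorphism. If $T_1A$ is identified with $A$ by $\gamma_1$, then $\eta_1:A\to H\otimes A$ is the restriction of $\lambda$.
\end{proposition}

\begin{proof}
By (T4), $\gamma_a$ is an isomorphism on $H(0)=H$. Suppose it is one on $H(j)$, and let $\gamma'$ be its value on $H(j+1)$. Apply $\gamma_a$, a transformation of exact functors, to the sequence of Lemma~\ref{lem:Hj}. The snake lemma gives $\ker\gamma'=0$ and $\ker(\Sigma^e\gamma')\cong\operatorname{coker}\gamma'$. The first statement makes the left side of the second vanish, so $\gamma'$ is an isomorphism. Thus $\gamma_a$ is an isomorphism on every $H(j)$ and on its suspensions, in particular on $L$, $\Sigma^{dn}L$ and $\sigma M\cong\Sigma^dH(m)$. By the five lemma it is an isomorphism on $N$ and then on $A$ (Lemma~\ref{lem:A}(c)), and also on $M$, using $0\to\sigma M\to M\to H(m)\to0$.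

Identify $T_1K$ with $K$ by $\gamma_1$ for these rings $K$. Then $\eta_1:K\to H\otimes K$ is a ring map, natural in $K$, with $(\epsilon\otimes1)\eta_1=\mathrm{id}$. On $M$, degree $d$ of $H\otimes M$ is spanned by $v^d\otimes1$, $1\otimes s$, $1\otimes\sigma$, so $\eta_1(s)=1\otimes s+bv^d\otimes1$ and $\eta_1(\sigma)=1\otimes\sigma+cv^d\otimes1$ with $b,c\in\mathbb{F}_2$. Squaring the second gives $c=0$. Naturality for $M\to H(m)\subset H$ and (T4) give $b=1$. So $\eta_1=\lambda$ on $M$, and on $A$ by naturality for $A\subset M$.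
\end{proof}

\subsection*{The action}
Let $G$ be a simplicial abelian group of type $K(\mathbb{Z}/2,1)$, so $H^*(G)=H$ and the multiplication of $G$ induces $\Delta$.

\begin{proposition}\label{prop:action}
Suppose $H^*(X)\cong A$ in $\mathcal{K}$ for some space $X$. Then there are a space $Z$, an action $\mu:G\times Z\to Z$ and an isomorphism $H^*(Z)\cong A$ under which $\mu^*=\lambda|_A$.
\end{proposition}

\begin{proof}
Since $d\ge2$, we have $A^0=\mathbb{F}_2$ and $A^1=0$, so by (BK) we may assume that $X$ is a simply connected $\mathbb{F}_2$-complete Kan complex. By Proposition~\ref{prop:T}, $TA\cong A\times A$ is of finite type and zero in degree $1$, so both parts of (L) apply. Choose $f:G\to X$ with $f^*=\varphi_1$ and let $Z$ be the component of $f$ in $\mathrm{Map}(G,X)$. Restriction $TA\to H^*(\{f\})=\mathbb{F}_2$ is adjoint to $f^*=\varphi_1$, so $e_{\varphi_1}$ is $1$ on $Z$; in the same way it is $0$ on the other component. Hence $T_1A\cong H^*(Z)$, and under this isomorphism the evaluation $\mathrm{ev}:G\times Z\to X$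 induces $\eta_1$. Evaluation at the unit, $\mathrm{ev}_1:Z\to X$, is the restriction of $\mathrm{ev}$ to $\{1\}\times Z$, so it induces $\gamma_1$, an isomorphism. Identify $H^*(Z)$ with $A$ by $\mathrm{ev}_1^*$; then $\mathrm{ev}^*=\lambda|_A$.

Let $G$ act on $\mathrm{Map}(G,X)$ by $(g\cdot h)(g')=h(g'g)$. As $G\times Z$ is connected and the unit acts trivially, the action preserves $Z$. From $(g\cdot h)(1)=h(g)$ we get $\mathrm{ev}_1\circ\mu=\mathrm{ev}$, so $\mu^*\,\mathrm{ev}_1^*=\mathrm{ev}^*$, which is the claim.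
\end{proof}

\section{The homotopy quotient}\label{sec:ss}

Let $Z$ be as in Proposition~\ref{prop:action}. The homotopy quotient $Y=EG\times_GZ$ is the diagonal of the bar construction, the simplicial space with $B_p=G^p\times Z$, where $d_0$ drops $g_1$, $d_i$ multiplies $g_ig_{i+1}$ for $0<i<p$, $d_p$ lets $g_p$ act on $Z$, and the degeneracies insert the unit. For $Z$ a point the diagonal is $BG=K(\mathbb{Z}/2,2)$, and $Z\to\mathrm{pt}$ induces $Y\to BG$. Put $R=H^*(Y)$. We know $H^*(Z)$ together with $\mu^*$, and this is the input of the spectral sequence of the bar construction.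

\subsection*{The cobar complex}
Let $\bar H=\ker\epsilon$. For a comodule $C$ put $\bar\psi(c)=\psi(c)-1\otimes c$, and put $\bar\Delta a=\Delta a-a\otimes1-1\otimes a$ for $a\in\bar H$. The cobar complex has $\bar H^{\otimes p}\otimes C$ in degree $p$, with elements $[a_1|\cdots|a_p]c$, and its differential $\partial$ is the sum of the maps that apply $\bar\Delta$ to one $a_i$ and the map that applies $\bar\psi$ to $c$. Its cohomology is $\mathrm{Cotor}^{p,q}(C)=\mathrm{Cotor}_H^{p,q}(\mathbb{F}_2,C)$, where $q$ is the internal degree; the total degree is $p+q$.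

Since $\bar\Delta v^{2^i}=0$, left juxtaposition $z\mapsto[v^{2^i}]z$ is a chain map, natural in $C$. Let $h_i$ be the induced operator on $\mathrm{Cotor}(C)$, of bidegree $(1,2^i)$ and total degree $|u_i|$. These operators commute: for $a=v^{2^i}$, $b=v^{2^j}$, $i\neq j$, and a cocycle $z$ we have $\partial([ab]z)=[a|b]z+[b|a]z$. So $\mathrm{Cotor}(C)$ is a module over $P=\mathbb{F}_2[h_0,h_1,\dots]$. A short exact sequence of comodules gives a long exact sequence of $P$-modules, in which the connecting map $\delta$ is $P$-linear because juxtaposition acts on the whole short exact sequence of complexes. Put $P_j=\mathbb{F}_2[h_0,\dots,h_{j-1}]$.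

\subsection*{The spectral sequence}
Filtering by the bar degree $p$ gives a first quadrant spectral sequence, natural in $Z$, with the following standard properties. The $E_1$-term is $E_1^{p,*}=H^{\otimes p}\otimes H^*(Z)$ with $d_1=\sum d_i^*$; its normalized subcomplex is the cobar complex, so
\[
E_2^{p,q}=\mathrm{Cotor}^{p,q}(H^*(Z))\Rightarrow H^{p+q}(Y),\qquad d_r:E_r^{p,q}\to E_r^{p+r,q-r+1}.
\]
The subgroup $F^pH^*(Y)$ is the kernel of restriction to the $(p-1)$-skeleton in the bar direction, the filtration is finite in each degree, and $F^p/F^{p+1}=E_\infty^{p,*}$. For $r\ge2$, $E_r$ is an algebra and $d_r$ a derivation; $E_\infty$ is the associated graded algebra of $R$; and the product on $E_2$ is induced by pulling classes on $B_p$ and $B_{p'}$ back to $B_{p+p'}$ along the front and the back face and taking the cup product. We say that $z\in E_2^{p,q}$ \emph{represents} $w\in F^pH^{p+q}(Y)$ if all $d_r$ vanish on $z$ and its class in $E_\infty$ is the image of $w$. By induction on the filtration, elements of $R$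 represented by a bihomogeneous basis (spanning set) of $E_\infty$ form a basis (spanning set) of $R$.

\begin{lemma}\label{lem:h}
The element $h_i\cdot1\in E_2^{1,2^i}$ represents $u_i$, and left multiplication by it on $E_2$ is the operator $h_i$. Consequently $P$ acts on every $E_r$, the $d_r$ are $P$-linear, and if $z$ represents $w$ then $h_iz$ represents $u_iw$.
\end{lemma}

\begin{proof}
First let $Z$ be a point. The $0$-skeleton of $BG$ is a point and the $1$-skeleton is the reduced suspension $\Sigma G$. So for $t>0$ we have $H^t(BG)=F^1$, and the projection $F^1\to E_\infty^{1,t-1}\subset E_2^{1,t-1}\subset\bar H^{t-1}$ is the restriction $H^t(BG)\to H^t(\Sigma G)\cong\bar H^{t-1}$, which commutes with the squares. In total degree $2$ the cobar complex of $\mathbb{F}_2$ is spanned by $[v]1$, so $F^2H^2(BG)=0$ and $\iota_2\mapsto v$. Hence $u_i\mapsto\mathrm{Sq}^{2^{i-1}}\cdots\mathrm{Sq}^2\mathrm{Sq}^1v=v^{2^i}$. For general $Z$ the first claim follows by naturality. The front face $B_{1+p}\to B_1$ followed by the projection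 to $G$ is $(g_1,\dots,g_{p+1},z)\mapsto g_1$, and the back face $B_{1+p}\to B_p$ drops $g_1$, so the product with $[v^{2^i}]1$ is juxtaposition. The rest follows from multiplicativity.
\end{proof}

\subsection*{The $E_2$-term}

\begin{lemma}\label{lem:cotor}
$\mathrm{Cotor}(H(j))$ is a free $P_j$-module on the class of $1$, and $h_i\cdot1=0$ for $i\ge j$.
\end{lemma}

\begin{proof}
Write $C_j=\mathrm{Cotor}(H(j))$. For $i\ge j$ the element $v^{2^i}$ lies in $H(j)$ and $\partial(v^{2^i})=[v^{2^i}]1$, which gives the last claim. For $j=0$, the map $[a_1|\cdots|a_p]c\mapsto\epsilon(c)[a_1|\cdots|a_{p-1}]a_p$ is a contracting homotopy in degrees $p\ge1$, and $\Delta c=1\otimes c$ forces $c=\epsilon(c)$; so $C_0=\mathbb{F}_2$.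

Assume the claim for $j$, put $e=2^j$, and use Lemma~\ref{lem:Hj}. The $P$-linear map $C_{j+1}\to C_j$ hits the generator $1$, so it is onto, and the long exact sequence breaks into
\[
0\to\Sigma^eC_{j+1}^{p-1}\xrightarrow{\ \delta\ }C_{j+1}^p\to C_j^p\to0 .
\]
Lifting $\Sigma^e1$ to $v^e$ gives $\delta(\Sigma^e1)=h_j\cdot1$. We show $C_{j+1}=P\cdot1$ by induction on $p$. An element of $C_{j+1}^p$ differs from some $g\cdot1$, $g\in P$, by an element $\delta(\Sigma^ez)$ with $z\in C^{p-1}_{j+1}$; by induction $z=g'\cdot1$, so $\delta(\Sigma^ez)=g'h_j\cdot1$. Thus $P_{j+1}\to C_{j+1}$ is onto. The bigraded Poincar\'e series satisfy $\chi_{j+1}=\alpha\beta^e\chi_{j+1}+\chi_j$, where $\alpha$ counts $p$ and $\beta$ counts $q$, so $\chi_{j+1}=\chi_j/(1-\alpha\beta^e)$ is the series of $P_{j+1}$, and the surjection is an isomorphism.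
\end{proof}

\begin{proposition}\label{prop:E2}
Let $E_2=\mathrm{Cotor}(A)$. If $k=0$, then $E_2=P_\kappa\cdot1$ is free of rank one over $P_\kappa$. If $k\ge1$, then $E_2$ has the basis
\begin{equation}\label{eq:basis}
h^\alpha\cdot1,\qquad h^\alpha h_\kappa\cdot1,\qquad h^\beta\sigma,
\end{equation}
where $h^\alpha$ and $h^\beta$ run through the monomials of $P_\kappa$ and $P_m$, and $\sigma\in E_2^{0,d}$. Moreover $h_m\sigma=0$ if $k\ge2$, and $E_2=P_\kappa\cdot1\oplus P_\kappa\sigma$ is free of rank two over $P_\kappa$ if $k=1$.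
\end{proposition}

\begin{proof}
If $k=0$ then $N=0$ and $A=L$, and Lemma~\ref{lem:cotor} applies. Let $k\ge1$, so $\sigma\in N$. By Lemma~\ref{lem:cotor}, $\mathrm{Cotor}(\sigma M)=P_m\sigma$, $\mathrm{Cotor}(\Sigma^{dn}L)=P_\kappa\Sigma^{dn}1$ and $\mathrm{Cotor}(L)=P_\kappa\cdot1$, each free over the ring shown and generated over $P$ by one element. In the second sequence of Lemma~\ref{lem:A}(c), the map $\mathrm{Cotor}(N)\to\mathrm{Cotor}(\sigma M)$ hits $\sigma$, so it is onto, and
\[
0\to P_\kappa D\to\mathrm{Cotor}(N)\to P_m\sigma\to0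
\]
is exact, with $P_\kappa D$ free. Here $D=\delta(\Sigma^{dn}1)$ is the class of $\partial(\sigma s^{n-1})=\sum_{i=1}^{n-1}[v^{id}]y_{(n-i)d}$. In the first sequence, $\mathrm{Cotor}(A)\to\mathrm{Cotor}(L)$ hits $1$, so
\[
0\to\mathrm{Cotor}(N)\to\mathrm{Cotor}(A)\to P_\kappa\cdot1\to0
\]
is exact. By Lemma~\ref{lem:A}(b), $\partial x=[v^{dn}]1+\sum_{i=1}^{n-1}[v^{id}]y_{(n-i)d}$, so $D=h_\kappa\cdot1$ in $\mathrm{Cotor}(A)$. This gives \eqref{eq:basis}.

If $k\ge2$ then $\sigma s\in A$ and $\partial(\sigma s)=[v^d]\sigma$, so $h_m\sigma=0$. If $k=1$ then $D=h_m\sigma$ and $\kappa=m+1$, so the last two families in \eqref{eq:basis} consist of the elements $h^\alpha\sigma$ with $h^\alpha$ divisible, respectively not divisible, by $h_m$.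
\end{proof}

The term $\sigma s^{n-1}$ in $x$ is what separates $A$ from $L$ here: in $\mathrm{Cotor}(L)$ the generator kills $h_\kappa\cdot1$, and in $\mathrm{Cotor}(A)$ it only identifies $h_\kappa\cdot1$ with $D\neq0$.

\subsection*{The differentials}

\begin{proposition}\label{prop:diff}
If $k\neq1$, or if $k=1$ and $m=2$, then $E_\infty=E_2$. If $k=1$ and $m\ge3$, then either $E_\infty=E_2$ or $E_\infty=P_\kappa/(g)$ for some $g\ne0$ of total degree $d+1$.
\end{proposition}

\begin{proof}
If $k=0$, then $E_2=P\cdot1$ and all $d_r$ vanish by Lemma~\ref{lem:h}. Let $k\ge1$. Then $E_2$ is generated over $P$ by $1$ and $\sigma$, so either $E_\infty=E_2$, or there is an $r\geq2$ with $E_r=E_2$ and $d_r\sigma\neq0$. Assume the latter. The total degree of $d_r\sigma$ is $d+1$. In \eqref{eq:basis}, $h^\alpha h_\kappa\cdot1$ has total degree at least $dn+1>d+1$, and $h^\beta\sigma$ has total degree $d$ or at least $d+2$. So $d_r\sigma=g\cdot1$ with $0\ne g\in P_\kappa$ of bidegree $(r,d-r+1)$.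

If $k\ge2$, then $0=d_r(h_m\sigma)=h_mg\cdot1$. This is impossible, since $m<\kappa$ and $P_\kappa\cdot1$ is free.

If $k=1$, then $d_r(a\cdot1+b\sigma)=bg\cdot1$ for $a,b\in P_\kappa$. As $P_\kappa$ is a domain, $E_{r+1}=P_\kappa/(g)$. This is generated by $1$, so it equals $E_\infty$. It remains to exclude this when $m=2$, so $d=4$ and $\kappa=3$. Here no relation in $E_2$ helps, and we use $\mathrm{Sq}^1$. In total degree $5$, $P_3$ is spanned by $h_2$ and $h_0h_1$, of filtrations $1$ and $2$, so $g=h_0h_1$ and $E_\infty=P_3/(h_0h_1)$. Then $F^2H^5(Y)=0$, so $u_0u_1=0$, and \eqref{eq:sq1} gives $u_1^2=\mathrm{Sq}^1(u_0u_1)=0$. But $u_1^2$ is represented by $h_1^2$, which is nonzero in $P_3/(h_0h_1)$, a contradiction.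
\end{proof}

\section{A computation with $\mathrm{Sq}^2$: proof of Theorem~\ref{thm:A}}\label{sec:A}

Suppose $X$ is as in the Question. By Propositions~\ref{prop:A44} and~\ref{prop:action} we obtain $Y$ with $d=n=4$, so $m=k=2$ and $\kappa=4$. By Proposition~\ref{prop:diff}, $E_\infty=E_2$. Choose $\hat y\in H^4(Y)$ represented by $\sigma$. By \eqref{eq:basis} and Lemma~\ref{lem:h}, $R$ has the basis
\begin{equation}\label{eq:R}
u^\alpha,\qquad u^\alpha u_4,\qquad u_0^au_1^b\hat y,
\end{equation}
where $u^\alpha$ runs through the monomials in $u_0,\dots,u_3$ and $a,b\ge0$. So $S=\mathbb{F}_2[u_0,u_1,u_2,u_3]$ is a polynomial subring, and $R=S\oplus Su_4\oplus S'\hat y$ with $S'=\mathbb{F}_2[u_0,u_1]$. Let $I$ be the ideal $(u_0,u_1,u_2)$ of $S$ and put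
\[
W=I\oplus Su_4\oplus S'\hat y,
\]
a subspace that contains no power of $u_3$. The element $u_4^2$ is not in the list \eqref{eq:R}, so it has an expansion that we do not know, and we use it in the role of $u_3$ in Section~\ref{sec:model}. As $\mathrm{Sq}^1$ kills squares, we test it with $\mathrm{Sq}^2$: by the Cartan formula and \eqref{eq:sq1},
\[
\mathrm{Sq}^2(u_4^2)=(\mathrm{Sq}^1u_4)^2=u_3^4\notin W .
\]
We show that $\mathrm{Sq}^2H^{34}(Y)\subset W$, which is a contradiction.

First,
\begin{equation}\label{eq:sq2}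
\mathrm{Sq}^2u_0=u_0^2,\qquad \mathrm{Sq}^2u_1=u_2,\qquad \mathrm{Sq}^2u_2=\mathrm{Sq}^2u_3=\mathrm{Sq}^2u_4=0 .
\end{equation}
Indeed, $\mathrm{Sq}^2u_2=\mathrm{Sq}^2\mathrm{Sq}^2u_1=\mathrm{Sq}^3\mathrm{Sq}^1u_1=0$. For $i=2,3$ the Adem relation $\mathrm{Sq}^2\mathrm{Sq}^{2^i}=\mathrm{Sq}^{2^i+2}+\mathrm{Sq}^{2^i+1}\mathrm{Sq}^1$ gives $\mathrm{Sq}^2u_{i+1}=\mathrm{Sq}^{2^i+2}u_i+\mathrm{Sq}^{2^i+1}(u_{i-1}^2)$. The first term vanishes by instability, and the second because $\mathrm{Sq}(u^2)=(\mathrm{Sq}\,u)^2$ has no terms of odd degree.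

An element of $H^{34}(Y)$ has the form $a+bu_4+f\hat y$ with $a,b\in S$ and $f\in S'$ of degrees $34$, $17$, $30$. We treat the three terms, using $\mathrm{Sq}^2(cc')=(\mathrm{Sq}^2c)c'+(\mathrm{Sq}^1c)(\mathrm{Sq}^1c')+c\,\mathrm{Sq}^2c'$.

\emph{The term $a$.} On $u_0,\dots,u_3$ the values of $\mathrm{Sq}^1$ are $u_1,0,u_1^2,u_2^2$ and those of $\mathrm{Sq}^2$ are $u_0^2,u_2,0,0$. All lie in $I$, so induction on the length of a monomial gives $\mathrm{Sq}^1S\subset I$ and $\mathrm{Sq}^2S\subset I$. Hence $\mathrm{Sq}^2a\in I$.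

\emph{The term $bu_4$.} We have $\mathrm{Sq}^2(bu_4)=(\mathrm{Sq}^2b)u_4+(\mathrm{Sq}^1b)u_3^2\in Su_4+I$.

\emph{The term $f\hat y$.} The squares of $\hat y$ and the product $u_2\hat y$ are unknown, but they lie in small groups. By \eqref{eq:R},
\[
H^5(Y)=\langle u_2,u_0u_1\rangle,\qquad H^6(Y)=\langle u_0^3,u_1^2,u_0\hat y\rangle,
\]
\[
H^9(Y)=\langle u_3,\ u_0^2u_2,\ u_0^3u_1,\ u_1^3,\ u_0u_1\hat y\rangle .
\]
So $f\,\mathrm{Sq}^2\hat y\in I+S'\hat y$ and $(\mathrm{Sq}^1f)(\mathrm{Sq}^1\hat y)\in I$. When $\mathrm{Sq}^2$ is applied to a monomial in $u_0,u_1$, either one factor is replaced by its $\mathrm{Sq}^2$, which is $u_0^2$ or $u_2$, or two factors are replaced by their $\mathrm{Sq}^1$, which are $u_1$ or $0$. So $\mathrm{Sq}^2f=g_0+g_1u_2$ with $g_0,g_1\in S'$ and $|g_1|=27$. Then $g_0\hat y\in S'\hat y$. Finally $u_2\hat y\in H^9(Y)\subset S+S'\hat y$, and $g_1\in I\cap S'$ because it has positive degree, so $g_1u_2\hat y\in I+S'\hat y$.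

All three terms are mapped into $W$, and Theorem~\ref{thm:A} is proved. \qed

\section{Krull dimension: proof of Theorem~\ref{thm:B}}\label{sec:B}

Existence for $dn\le4$ is Proposition~\ref{prop:exist}. Suppose that $dn\ge8$, that is $\kappa\ge3$, and that $H^*(X)\cong A_{d,n}$. The computations of Sections~\ref{sec:model} and~\ref{sec:A} have a common source: an unstable algebra that is finite over the subring generated by finitely many of the $u_i$ has dimension at most $2$, while $R$ is larger. We use two facts about a connected noetherian graded $\mathbb{F}_2$-algebra $R$. By the Hilbert--Serre theorem, its Krull dimension is the order of the pole at $t=1$ of its Poincar\'e series. And: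
\begin{enumerate}
\item[(R)] \cite{Rector}, \cite[Part II]{HLS} If $R$ is a connected noetherian unstable algebra of Krull dimension $r$, there are an elementary abelian $2$-group $V$ of rank $r$ and a map $R\to H^*(BV)$ in $\mathcal{K}$ that makes $H^*(BV)$ a finitely generated $R$-module.
\end{enumerate}

Let $R=H^*(Y)$ and let $R_0\subset R$ be the subring generated by $u_0,\dots,u_{\kappa-1}$. By Propositions~\ref{prop:E2} and~\ref{prop:diff}, $E_\infty$ is $\mathbb{F}_2$ in total degree $0$, and it is generated over $P_\kappa$ by $1$, or by $1$, $h_\kappa\cdot1$ and $\sigma$. By Lemma~\ref{lem:h}, $R$ is generated over $R_0$ by elements that these represent. So $R$ is connected, finite over $R_0$, and noetherian. Let $r$ be its Krull dimension.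

\medskip
\noindent\emph{The bound $r\ge3$.} The Poincar\'e series of $R$ is that of $E_\infty$ in the total degree. Let $\pi_j(t)=\prod_{i<j}(1-t^{2^i+1})^{-1}$, the series of $P_j$, which has a pole of order $j$ at $t=1$. If $E_\infty=E_2$, the series is $\pi_\kappa$ for $k=0$, and $(1+t^{dn+1})\pi_\kappa+t^d\pi_m$ with $m<\kappa$ for $k\ge1$; so $r=\kappa\ge3$. Otherwise $k=1$, $m\ge3$, and the series is $(1-t^{d+1})\pi_\kappa$; so $r=\kappa-1=m\ge3$.

\medskip
\noindent\emph{The bound $r\le2$.} Take $\rho:R\to H^*(BV)$ as in (R). The ring $H^*(BV)$ is the polynomial algebra on the dual of $V\cong\mathbb{F}_2^r$, placed in degree $1$, and it is finite over $\rho(R_0)$. The class $q=\rho(u_0)$ is a homogeneous polynomial of degree $2$ in $r$ variables. Suppose $r\ge3$. By the Chevalley--Warning theorem, $q$ has a zero $a\ne0$ in $V$. (The number of zeros is congruent mod $2$ to $\sum_{b\in V}(1+q(b))$, and each monomial of $1+q$ omits a variable and so sums to $0$; the number of zeros is even, and $0$ is one of them.) The inclusion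 $\langle a\rangle\subset V$ induces a surjection $j:H^*(BV)\to\mathbb{F}_2[t]$ in $\mathcal{K}$, sending a linear form $\ell$ to $\ell(a)t$. Then $j\rho(u_0)=q(a)t^2=0$. Since $j\rho$ commutes with the squares and $u_{i+1}=\mathrm{Sq}^{2^i}u_i$, all $j\rho(u_i)$ vanish. So $\mathbb{F}_2[t]$ is finite over $j\rho(R_0)=\mathbb{F}_2$, which is false.

\medskip
The two bounds contradict each other, and Theorem~\ref{thm:B} is proved. \qed

\medskip
With Proposition~\ref{prop:A44}, the case $d=n=4$ is a second proof of Theorem~\ref{thm:A}; the proof in Section~\ref{sec:A} does not use (R).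

\begin{remark}
The hypothesis $d\ge2$ enters only through the vanishing of $A$ and $TA$ in degree $1$, which (BK) and (L) require in Proposition~\ref{prop:action}. The hypothesis $dn\ge8$ enters only in the bound $r\ge3$. For $dn\le4$ the series of $R$ is bounded by that of $E_2$, so $r\le\kappa\le2$ and no contradiction arises; in one and two variables the forms $t_1^2$ and $t_1^2+t_1t_2+t_2^2$ have no nonzero zero over $\mathbb{F}_2$.
\end{remark}

\begin{thebibliography}{9}

\bibitem{BK}
Bousfield and Kan, \emph{Homotopy limits, completions and localizations}.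

\bibitem{HK}
John R. Harper and Lee Kennard, \emph{Extending Adams' theorem from singly generated to periodic cohomology}, arXiv:2412.16340 (2024).

\bibitem{HLS}
Henn, Lannes and Schwartz, Amer. J. Math. \textbf{115} (1993).

\bibitem{Lannes}
Lannes, Publ. IH\'ES \textbf{75} (1992).

\bibitem{Rector}
Rector, J. Pure Appl. Algebra \textbf{32} (1984).

\bibitem{Schwartz}
Schwartz, \emph{Unstable Modules over the Steenrod Algebra\ldots}

\end{thebibliography}
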